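# The exact range of the midrange crossing constant

## 1. The cube with all its face diagonals

Draw the cube graph as two nested squares with corresponding corners joined. It has 8 vertices, 12 edges, and 6 faces (counting the outer one), each bounded by a 4-cycle. Now draw both diagonals in every face, routing those of the outer face outside. The new graph has 24 edges, and it is simple: each vertex is joined to every vertex except its antipode. The drawing has one crossing per face, so 6 crossings.

Can one do better? A planar simple graph on $n\ge 3$ vertices has at most $3n-6$ edges. If a graph with $n$ vertices and $e$ edges is drawn with $X$ crossings, deleting one edge per crossing leaves a plane graph with at least $e-X$ edges, so $X\ge e-(3n-6)$. Here this gives $X\ge 24-18=6$. The crossing number is exactly 6.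

The same works with more squares. For $m\ge2$ take $m$ nested squares, with vertices $(i,j)$, $i\in\mathbb Z_4$, $1\le j\le m$, and edges $(i,j)(i+1,j)$ and $(i,j)(i,j+1)$. There are $n=4m$ vertices, $4m+4(m-1)=8m-4$ edges, and $4(m-1)+2=4m-2$ faces, all quadrilaterals. Put both diagonals into every face and call the result $Q_m$. The diagonals of the ring faces are the pairs $(i,j)(i\pm1,j+1)$, all different because $i+1\ne i-1$ in $\mathbb Z_4$. The innermost and outermost faces contribute pairs $(i,j)(i+2,j)$ with $j=1$ and $j=m$. So $Q_m$ is simple, with $(8m-4)+2(4m-2)=16m-8=4n-8$ edges, drawn with $4m-2=n-2$ crossings. The lower bound is $(4n-8)-(3n-6)=n-2$. Hence $\mathrm{cr}(Q_m)=n-2$ exactly.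

How should such numbers be compared across different $n$ and $e$? Suppose we take $m$ disjoint copies of a graph: $n$, $e$ and the number of crossings are all multiplied by $m$, and the ratio
$$\frac{(\text{crossings})\cdot n^2}{e^3}$$
does not change. For $Q_m$ it equals
$$\frac{(n-2)n^2}{(4n-8)^3}=\frac{n^2}{64(n-2)^2},$$
which is $\frac1{36}$ for the cube with diagonals and tends to $\frac1{64}$ as $m\to\infty$. Below density $e/n=3$ the best possible ratio is $0$ for large $n$, because planar triangulations exist. At the other extreme, $K_n$ drawn with its vertices in convex position and straight edges has $\binom n4$ crossings (one per 4-set), and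
$$\binom n4\,n^2\Big/\binom n2^3\longrightarrow\frac{1}{24}\cdot 8=\frac13 .$$

So the best ratio depends on the density. It turns out that over an enormous range of densities it does not: between $n$ and $n^2$ it settles to one constant. The question is how far towards the two ends this constant survives.

## 2. The midrange constant and the statements to be proved

All graphs are simple and have at least one vertex; $n(G)$ and $e(G)$ are the numbers of vertices and edges.

**Definition.** The crossing number $\mathrm{cr}(G)$ is the minimum number of edge crossings over all drawings of $G$ in the plane. For real $e$,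
$$\kappa(n,e)=\min_{n(G)=n,\ e(G)\ge e}\mathrm{cr}(G),$$
with $\kappa(n,e)=+\infty$ if $e>\binom n2$. For $e(G)>0$ put
$$F(G)=\frac{\mathrm{cr}(G)\,n(G)^2}{e(G)^3}.$$

Deleting edges does not increase $\mathrm{cr}$, so for $0<e\le\binom n2$ the minimum is attained by a graph with exactly $\lceil e\rceil$ edges. For instance $\kappa(8,24)=6$ and, in general, $\kappa(4m,16m-8)=4m-2$ for $m\ge2$, by Section 1.

**Theorem (Pach, Spencer and Tóth; "PST" below).** If $n\ll e\ll n^2$, that is, $e=e(n)$ satisfies $e/n\to\infty$ and $e/n^2\to0$, then
$$\lim_{n\to\infty}\kappa(n,e)\frac{n^2}{e^3}=c>0,$$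
where $c$ is an absolute constant, the *midrange crossing constant*, that does not depend on the choice of $e(n)$.

This verifies a conjecture of Erdős and Guy. About $c$ we shall use only that $c>0$ and this theorem.

The problem comes from Geza Toth, "Generalizations of the Crossing Lemma", arXiv:2509.14074 (2025): can $n\ll e\ll n^2$ be weakened to $C_1n\le e\le C_2n^2$? Precisely, are there fixed $C_1,C_2>0$ such that for every $e(n)$ with $C_1n\le e(n)\le C_2n^2$ for all large $n$, the limit of $\kappa(n,e)n^2/e^3$ is the same $c$?

If $C_1<3$, the function $e(n)=C_1n$ destroys the property at once: $\kappa(n,C_1n)=0$ for large $n$, while $c>0$. A large $C_1$ is another matter: the ratio might become exactly $c$ from some density on. It does not. To say what happens we need two functions.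

**Definition.** For $x\ge0$ let
$$\varphi(x)=\inf\Big\{\frac{\mathrm{cr}(G)}{n(G)}:\ e(G)\ge x\,n(G)\Big\},\qquad f(x)=\frac{\varphi(x)}{x^3}\quad(x>0).$$

So $\varphi(x)$ is the cheapest number of crossings per vertex at density $x$. The graph $Q_m$ shows, for instance, that $\varphi(x)\le1$ for every $x<4$.

**Theorem 1.** For every fixed $C>0$, $\lim_{n\to\infty}\kappa(n,Cn)\frac{n^2}{(Cn)^3}=f(C)$, and
$$f(C)\le c\,(1-e^{-2C})^2<c .$$
Hence no $C_1,C_2>0$ have the required property: $e(n)=C_1n$ satisfies $C_1n\le e\le C_2n^2$ for all large $n$, but the limit is $f(C_1)<c$.

**Theorem 2.** $f$ is continuous, $f=0$ on $(0,3]$, $f$ is strictly increasing on $[3,\infty)$, and $c-4C^{-1/2}\le f(C)\le c(1-e^{-2C})^2$ for $C\ge1$.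

**Theorem 3.** If $e(n)\le\binom n2$ and $e(n)/n^2\to\delta>0$ along an infinite set of $n$, then along this set
$$\liminf \kappa(n,e)\frac{n^2}{e^3}\ \ge\ c\Big(1+\frac{c^4\delta^9}{2^{15}}\Big)^2>c .$$

**Theorem 4.** For a function $e(n)>0$: $\lim_{n\to\infty}\kappa(n,e)\,n^2/e^3=c$ if and only if $e/n\to\infty$ and $e/n^2\to0$.

Theorem 1 answers the question: no. Theorem 4 says that the range in PST is exactly right at both ends.

One textbook fact is used throughout.

**Definition.** A drawing is *good* if it has finitely many crossings, all transversal, no three edges pass through one crossing, no edge crosses itself, adjacent edges do not cross, and two edges cross at most once.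

Every graph has a good drawing that attains $\mathrm{cr}(G)$. For example, $K_4$ drawn as a square with two diagonals is good (though not optimal); the drawings in Section 1 are good. Drawings in the plane and on the sphere are interchangeable: project stereographically from a point inside a face, which may be any face we like and becomes the outer one.

## 3. Crossings per vertex: the convex function $\varphi$

At linear density everything is governed by $\varphi$, because disjoint copies allow any mixture of cheap graphs. Here are the four properties we need.

**(a)** *Directly from the definition,*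
$$\mathrm{cr}(G)\ge n(G)\,\varphi\big(e(G)/n(G)\big).\tag{1}$$
Also $\varphi$ is nondecreasing, finite (complete graphs have arbitrarily large $e/n$), and $\varphi(0)=0$.

**(b)** *$\varphi$ is convex on $[0,\infty)$, hence continuous on $(0,\infty)$.* This will give supporting lines for the probabilistic argument. Let $0\le x_1<x_2$, let $\lambda\in(0,1)$ be rational and $\tau>0$. Choose $G_i$ with $e(G_i)\ge x_in(G_i)$ and $\mathrm{cr}(G_i)\le(\varphi(x_i)+\tau)n(G_i)$. Take $k_1$ disjoint copies of $G_1$ and $k_2$ of $G_2$, where $k_1n(G_1):k_2n(G_2)=\lambda:(1-\lambda)$. This graph has $e/n\ge\lambda x_1+(1-\lambda)x_2$ and $\mathrm{cr}/n\le\lambda\varphi(x_1)+(1-\lambda)\varphi(x_2)+\tau$. Letting $\tau\to0$,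
$$\varphi(\lambda x_1+(1-\lambda)x_2)\le\lambda\varphi(x_1)+(1-\lambda)\varphi(x_2)$$
for rational $\lambda$. For real $\lambda\in(0,1)$ take rational $\lambda'\uparrow\lambda$. Then $\lambda'x_1+(1-\lambda')x_2\ge\lambda x_1+(1-\lambda)x_2$, so by monotonicity
$$\varphi(\lambda x_1+(1-\lambda)x_2)\le\lambda'\varphi(x_1)+(1-\lambda')\varphi(x_2)\to\lambda\varphi(x_1)+(1-\lambda)\varphi(x_2).$$

**(c)** *$\varphi(x)\ge x-3$ for all $x$, and $\varphi(x)=0$ for $0\le x\le3$.* Planar graphs have at most $3n$ edges (also for $n=1,2$), so deleting one edge per crossing gives $\mathrm{cr}(G)\ge e(G)-3n(G)$, which is the first claim. For $x<3$ a large planar triangulation has $3n-6\ge xn$ edges, so $\varphi(x)=0$; continuity gives $\varphi(3)=0$.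

**(d)** *If $x_n\to x>0$ along an infinite set of $n$, then $\kappa(n,x_nn)/n\to\varphi(x)$ along this set.* By (1) and monotonicity, $\kappa(n,x_nn)\ge n\varphi(x_n)$, and $\varphi(x_n)\to\varphi(x)$ by continuity. For the upper bound let $\tau>0$ and choose $G_0$ on $n_0$ vertices with $e(G_0)\ge(x+\tau)n_0$ and $\mathrm{cr}(G_0)\le(\varphi(x+\tau)+\tau)n_0$. Take $\lfloor n/n_0\rfloor$ disjoint copies of $G_0$ and add isolated vertices to reach $n$ vertices. Since $\lfloor n/n_0\rfloor n_0\ge n-n_0$, the number of edges is at least $(x+\tau)(n-n_0)$, which is at least $x_nn$ for large $n$. The crossing number is at most $n(\varphi(x+\tau)+\tau)$. So $\limsup\kappa(n,x_nn)/n\le\varphi(x+\tau)+\tau$; let $\tau\to0$.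

With $x_n=C$, (d) yields the first assertion of Theorem 1: $\kappa(n,Cn)\frac{n^2}{(Cn)^3}=\frac{\kappa(n,Cn)}{n}\cdot\frac1{C^3}\to f(C)$.

As an illustration, $Q_m$ gives $\varphi(x)\le1$ for $x<4$, so $\varphi(4)\le1$ by continuity, and (c) gives $\varphi(4)=1$. With $\varphi(3)=0$, convexity gives $\varphi(x)\le x-3$ on $[3,4]$, and (c) gives the reverse. Thus
$$f(x)=\frac{x-3}{x^3}\qquad(3\le x\le4),\qquad f(4)=\frac1{64}.$$

## 4. Random induced subgraphs give $f(C)\le c$, and only that

We must compare density $C$ with a much larger density. The standard tool is sampling: given a midrange graph $G$ with $F(G)$ near $c$, keep each vertex independently with probability $p=Cn/e$. The expected number of vertices is $pn$, of edges $p^2e$, so the density drops from $e/n$ to about $pe/n=C$. A crossing in a good drawing survives with probability $p^4$. If $N$, $M$ and $\mathrm{cr}$ were equal to their expected values, (1) would give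
$$p^4\mathrm{cr}(G)\ge pn\,\varphi(C)=pn\,C^3f(C),\qquad\text{that is,}\qquad F(G)\ge f(C).$$
Convexity of $\varphi$ makes this rigorous, as we shall see, and letting $F(G)\to c$ we get $f(C)\le c$.

This is where the method stops. The inequality $f(C)\le c$ for all $C$ is perfectly compatible with $f(C)=c$ for all $C\ge C_1$, which is just what we want to exclude. Using better and better graphs $G$ does not help, since the bound only sees the averages $pn$, $p^2e$ and $p^4\mathrm{cr}(G)$.

But the sampled graph is visibly wasteful. Suppose $G$ is regular, of degree $2e/n$. A kept vertex loses all its neighbors with probability exactly $(1-p)^{2e/n}$, which is about $e^{-2C}$ when $p$ is small. These isolated vertices are counted in $N$ and carry no edges and no crossings. Throw them away: the same edges and crossings now live on only a $(1-e^{-2C})$ fraction of the vertices. Since $n^2$ appears in $F$, this gains a factor $(1-e^{-2C})^{-2}$. If $G$ is not regular, convexity makes the expected number of isolated vertices even larger.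

## 5. Deleting the isolated vertices: strict inequality at $e=Cn$

**Lemma 1.** Let $G$ have $n$ vertices and $e>0$ edges, let $0<C\le e/n$, $p=Cn/e$, $\varepsilon=(1-p)^{2e/n}\in[0,1)$. Then
$$F(G)\ \ge\ (1-\varepsilon)^{-2}f\Big(\frac{C}{1-\varepsilon}\Big)\qquad\text{and}\qquad F(G)\ge f(C).$$

*Proof.*

**Step 1: expectations.** The purpose is to compute what sampling does on average. Fix a good optimal drawing of $G$. Keep each vertex independently with probability $p\in(0,1]$, take the induced subgraph, and delete its isolated vertices. Call the result $H$, with $N$ vertices and $M$ edges. Adjacent edges do not cross, so each crossing involves four distinct vertices and survives with probability $p^4$; hence $\mathbb E\,\mathrm{cr}(H)\le p^4\mathrm{cr}(G)$. Clearly $\mathbb EM=p^2e$. A vertex $v$ is kept and becomes isolated with probability $p(1-p)^{d(v)}$. The average degree is $2e/n$, so for $p<1$, by Jensen's inequality for the convex function $t\mapsto(1-p)^t$,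
$$\mathbb EN= pn-\sum_v p(1-p)^{d(v)}\le pn(1-\varepsilon)=:\nu .$$
For $p=1$ we have $\varepsilon=0$ and $\mathbb EN\le n=\nu$ is trivial.

**Step 2: a supporting line.** This is to handle the fact that $M/N$ is random. Put
$$x_0=\frac{p^2e}{\nu}=\frac{pe}{n(1-\varepsilon)}=\frac{C}{1-\varepsilon}>0 .$$
Since $\varphi$ is convex and $x_0$ is an interior point of $[0,\infty)$, there is $\beta$ with $\varphi(x)\ge\varphi(x_0)+\beta(x-x_0)$ for all $x\ge0$. At $x=0$ this says
$$\varphi(x_0)-\beta x_0\le\varphi(0)=0.\tag{2}$$
If $N>0$, (1) gives $\mathrm{cr}(H)\ge N\varphi(M/N)$, hence
$$\mathrm{cr}(H)\ge N(\varphi(x_0)-\beta x_0)+\beta M,\tag{3}$$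
and for $N=0$ both sides are $0$.

**Step 3: take expectations.** Now we combine the two. By (2) the coefficient of $N$ in (3) is at most $0$, so the upper bound $\mathbb EN\le\nu$ is exactly what is needed:
$$p^4\mathrm{cr}(G)\ge\nu(\varphi(x_0)-\beta x_0)+\beta p^2e=\nu\varphi(x_0),$$
because $p^2e=\nu x_0$. Moreover
$$\nu\varphi(x_0)=\nu x_0^3f(x_0)=(1-\varepsilon)pn\cdot\frac{C^3}{(1-\varepsilon)^3}f(x_0).$$
Divide by $p^4$ and use $p^{-3}=e^3/(Cn)^3$:
$$\mathrm{cr}(G)\ge\frac{e^3}{n^2}(1-\varepsilon)^{-2}f(x_0),$$
which is the first inequality.

**Step 4: the plain version.** If the isolated vertices are not deleted, then $\mathbb EN=pn$, and Steps 2 and 3 with $\nu=pn$, that is, with $\varepsilon$ replaced by $0$ and $x_0=C$, give $F(G)\ge f(C)$. $\square$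

**Proof of Theorem 1.** The limit statement was proved in Section 3; the upper bound remains.

**Step 1: apply Lemma 1 to a midrange extremal graph.** The aim is to bring $c$ in. Let $G_n$ have $n$ vertices, $\lceil n^{3/2}\rceil$ edges and $\mathrm{cr}(G_n)=\kappa(n,n^{3/2})$ (for $n$ large). By PST, $F(G_n)\to c$; the rounding changes $e^3$ by a factor $1+o(1)$. Fix $C_0>0$. For large $n$, Lemma 1 applies with $C=C_0$, $p_n=C_0n/e(G_n)\to0$, and since $2e(G_n)/n=2C_0/p_n$,
$$\varepsilon_n=(1-p_n)^{2C_0/p_n}\to e^{-2C_0}.$$
By continuity of $f$,
$$c\ \ge\ (1-e^{-2C_0})^{-2}f(D),\qquad D=\frac{C_0}{1-e^{-2C_0}}.\tag{4}$$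

**Step 2: change the parameter.** Inequality (4) is about $f$ at $D$, not at $C_0$, so we solve for $D$. As a function of $C_0\in(0,\infty)$, $D$ is continuous, tends to $\frac12$ as $C_0\to0$, and tends to $\infty$ as $C_0\to\infty$. So $D$ takes every value in $(\frac12,\infty)$. Clearly $C_0<D$. Hence for every $D>\frac12$,
$$f(D)\le c(1-e^{-2C_0})^2\le c(1-e^{-2D})^2 .$$
For $0<D\le\frac12$ we have $f(D)=0$ by (c), and the bound holds trivially. Since $c>0$, always $f(D)\le c(1-e^{-2D})^2<c$.

**Step 3: the question.** Given any $C_1,C_2>0$, take $e(n)=C_1n$. Then $C_1n\le e(n)\le C_2n^2$ for all large $n$, but the limit is $f(C_1)<c$. $\blacksquare$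

With the example of Section 3 we obtain the numerical consequence $c\ge\frac1{64}(1-e^{-8})^{-2}>\frac1{64}$.

## 6. Dense graphs are never better than $c$

For the other end we first need an inequality in the opposite direction: a dense graph cannot have $F$ noticeably below $c$. Copies do this, because many disjoint copies of a dense graph form a midrange graph. (Copies of a graph with $e=Cn$ still have density $C$, so there is no conflict with Theorem 1.)

**Lemma 2.** If $n(G_i)\to\infty$ and $e(G_i)\ge\alpha n(G_i)^2$ with fixed $\alpha>0$, then $\liminf F(G_i)\ge c$.

*Proof.* Pass to a subsequence along which $F(G_i)$ tends to the liminf and $n_i=n(G_i)$ is strictly increasing; write $e_i=e(G_i)$. The union of $n_i$ disjoint copies of $G_i$ has $n_i^2$ vertices, $n_ie_i$ edges and crossing number at most $n_i\mathrm{cr}(G_i)$. Therefore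
$$\kappa(n_i^2,n_ie_i)\,\frac{(n_i^2)^2}{(n_ie_i)^3}\le\frac{n_i\,\mathrm{cr}(G_i)\,n_i^4}{n_i^3e_i^3}=F(G_i).$$
On the left, edges over vertices is $n_ie_i/n_i^2\ge\alpha n_i\to\infty$, and edges over vertices squared is $n_ie_i/n_i^4\le\frac1{2n_i}\to0$. Define $e(m)=n_ie_i$ for $m=n_i^2$ and $e(m)=m^{3/2}$ for all other $m$. This satisfies $m\ll e(m)\ll m^2$, so by PST the left side tends to $c$. $\square$

Applied to $K_n$, with the computation of Section 1, Lemma 2 gives
$$c\le\tfrac13.\tag{5}$$

## 7. The shape of $f$: strict growth and a rate of approach

**Proof of Theorem 2.** Continuity of $f$ and $f=0$ on $(0,3]$ follow from (b) and (c); also $f>0$ on $(3,\infty)$, since $\varphi(x)\ge x-3$. The upper bound is Theorem 1. Two things remain.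

**Step 1: strict monotonicity on $[3,\infty)$.** We apply Lemma 1 between two linear densities. Let $0<C<C'$ and let $G_n$ have $n$ vertices, $\lceil C'n\rceil$ edges and crossing number $\kappa(n,C'n)$. By (d), $F(G_n)\to\varphi(C')/C'^3=f(C')$. The second inequality of Lemma 1 gives $F(G_n)\ge f(C)$, so $f(C')\ge f(C)$: $f$ is nondecreasing. In the first inequality, $p_n=Cn/\lceil C'n\rceil\to C/C'$ and $\varepsilon_n\to\varepsilon=(1-C/C')^{2C'}\in(0,1)$. By continuity, and then by monotonicity,
$$f(C')\ge(1-\varepsilon)^{-2}f\Big(\frac C{1-\varepsilon}\Big)\ge(1-\varepsilon)^{-2}f(C).$$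
If $C>3$, then $f(C)>0$ and the right side exceeds $f(C)$. If $C=3$, then $f(C')>0=f(3)$.

**Step 2: from a sparse graph to a dense one.** For the lower bound on $f(C)$ we turn an optimal graph of density $C$ into dense graphs with almost the same $F$ and use Lemma 2. The natural device is a blow-up: replace each vertex by $t$ vertices and each edge by all $t^2$ edges between the two groups ($K_2$ with $t=2$ becomes a 4-cycle). Each old crossing becomes $t^4$ crossings, which scales correctly. But near a vertex of degree $d$ the $dt^2$ new edge ends may cause up to order $d^2t^4$ crossings, so high degrees must be removed first.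

Let $C\ge1$ and $D=\lceil C^{3/2}\rceil$. For large $n$ let $G$ have $n$ vertices, $e=\lceil Cn\rceil$ edges and $\mathrm{cr}(G)=\kappa(n,Cn)$, with a good optimal drawing.

*Splitting.* For each vertex of degree $d>D$, cut its edges, in their rotation order, into $\lceil d/D\rceil$ blocks of at most $D$ consecutive edges. Replace the vertex by $\lceil d/D\rceil$ points in a tiny disc, each joined to its block without crossings. The graph stays simple, since each new edge comes from one old edge and two parallel new edges would come from parallel old ones. The edges and crossings are unchanged in number, all degrees are at most $D$, and since each vertex yields at most $1+d/D$ vertices, their number is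
$$n_1\le n+\frac{2e}D .$$

*Blowing up.* For an integer $t\ge1$ replace each vertex by $t$ vertices in a tiny disc around it, and each edge by a bundle of $t^2$ parallel, pairwise disjoint curves between the two discs, one for each pair of new vertices. In the disc of a vertex of degree $d$, join the $dt^2$ curve ends on the boundary circle to the prescribed new vertices by straight segments, with the new vertices in general position. Two segments cross at most once, so this costs at most $\binom{dt^2}2\le\frac12d^2t^4$ crossings. Where two bundles cross there are $t^4$ crossings. The blown-up graph is simple, with $tn_1$ vertices and $t^2e$ edges, and, the sum running over the degrees after splitting, its crossing number is at most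
$$t^4\Big(\mathrm{cr}(G)+\frac12\sum d^2\Big)\le t^4\Big(\mathrm{cr}(G)+\frac D2\sum d\Big)=t^4(\mathrm{cr}(G)+De).$$

**Step 3: the limit.** Now we read off the bound. Keep $n$ fixed and let $t\to\infty$. The number of edges is $(e/n_1^2)(tn_1)^2$, so Lemma 2 applies:
$$c\le\frac{(tn_1)^2\,t^4(\mathrm{cr}(G)+De)}{(t^2e)^3}=\frac{n_1^2(\mathrm{cr}(G)+De)}{e^3}=\Big(\frac{n_1}n\Big)^2\Big(F(G)+\frac{Dn^2}{e^2}\Big).$$
Let $n\to\infty$, with $F(G)\to f(C)$ by (d) and $e/n\to C$:
$$c\le\Big(1+\frac{2C}D\Big)^2\Big(f(C)+\frac D{C^2}\Big)\le(1+2C^{-1/2})^2(f(C)+2C^{-1/2}),$$
using $D\ge C^{3/2}$ and, as $C\ge1$, $D\le C^{3/2}+1\le2C^{3/2}$. Since $(1+2u)^{-2}\ge1-4u$ for $u\ge0$, and $c\le\frac13$ by (5),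
$$f(C)\ge c(1-4C^{-1/2})-2C^{-1/2}\ge c-\big(\tfrac43+2\big)C^{-1/2}\ge c-4C^{-1/2}.\qquad\blacksquare$$

The bounds say $c\,(1-(1-e^{-2C})^2)\le c-f(C)\le4C^{-1/2}$ for $C\ge1$; the exact rate at which $f(C)\to c$ is not determined here.

## 8. The price of a new edge in a dense drawing

We turn to $e\approx\delta n^2$. Lemma 2 gives $\liminf F\ge c$ there, and again we need strictness. Taking copies alone cannot give it: copying leaves the ratio as it is. But Lemma 2 can be used against itself: if a dense graph had $F$ equal to $c$ in the limit, it would suffice to *improve* it, that is, to build from it another dense graph with definitely smaller $F$.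

The improvement will be to add edges. Inside $G$ itself there may be nothing to add (think of $K_n$). So take two disjoint copies of $G$, where $\mathrm{cr}(G)=X$, and add $q$ edges between them at a total cost of $z$ crossings. The new value of $F$ is at most
$$\frac{(2n)^2(2X+z)}{(2e+q)^3}=F(G)\cdot\frac{1+\frac z{2X}}{\big(1+\frac q{2e}\big)^3}.$$
If $z/q\le X/e$, then $\frac z{2X}\le\frac q{2e}$ and the last fraction is at most $(1+\frac q{2e})^{-2}$. So it is enough to add edges that cost on average at most $X/e$ crossings each, and for a definite gain $q$ must be of order $n^2$. If $F(G)\approx L$, then $X/e\approx L\delta^2n^2$. New edges crossing each other cost about $q/2$ per edge, which is affordable if $q$ is a small multiple of $n^2$. The real difficulty is the route. To reach the other copy, a new edge starting at $a$ must get out to the outer face, and we have no bound of the form (small constant)$\cdot n^2$ on the number of edges between a given vertex and a given face.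

We are, however, free to choose the outer face and the endpoints. We need just one face that is close, within about $4\rho n^2$ edges for a small $\rho$, to a positive fraction of the vertices. Why should it exist? Call the region within $2\rho n^2$ edges of a high-degree vertex $v$ its ball. If the ball contains few vertices, the edges at $v$ must run a long way to their other ends, crossing many edges that themselves merely pass through the ball. Each of these spends many crossings in the ball, so the ball uses up a constant times $n^4$ crossings. There are at most $n^4/8$ crossings altogether, so only boundedly many such balls can be disjoint, and then the high-degree vertices cluster anyway.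

## 9. Levels, and a face close to many vertices

We now carry this out. Assume $e(n)\le\binom n2$ and $e(n)/n^2\to\delta>0$ along an infinite set of $n$; all $n$ below lie in this set. Then $\delta\le\frac12$. We may assume that $e$ is an integer, since replacing $e$ by $\lceil e\rceil$ does not change $\kappa(n,e)$ and changes the ratio by a factor $1+o(1)$. Let $G$ have $n$ vertices, $e=\delta_nn^2$ edges and $\mathrm{cr}(G)=X=\kappa(n,e)$. Pass to a subsequence with $F(G)\to L:=\liminf\kappa(n,e)n^2/e^3$. By Lemma 2, $L\ge c$. In a good drawing two edges cross at most once, so
$$X\le\frac{e^2}2\le\frac{n^4}8,\tag{6}$$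
and $F(G)\le n^2/(2e)$ is bounded, so $L<\infty$. Put
$$\rho=\frac{c\delta^2}{16},\qquad \eta=2\rho^2\delta=\frac{c^2\delta^5}{128},\qquad k=\lceil\rho n^2\rceil .$$
By (5) and $\delta\le\frac12$, $\rho\le\frac1{192}$. Hence $\eta\le\rho^2\le\rho/4$ and $\eta<\delta/2$. Take $n$ so large that $\delta_n\ge\delta/2$ and $k\ge2n$.

**Definition.** Fix a good optimal drawing of $G$ on the sphere. A *segment* is a piece of an edge between consecutive crossings or endpoints. Two faces are adjacent if they share a segment; $d(A,B)$ is the distance of faces $A,B$ in this dual graph, which is connected. For each vertex $v$ fix an incident face $A_v$. Given $v$, the *level* of a face $A$ is $d(A_v,A)$, and the level of a segment is the minimum of the levels of the two faces beside it. A vertex or a crossing is *in $B_r(v)$* if some face incident with it has level at most $r$.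

Example: draw $K_4$ as a square $1234$ with diagonals crossing at $x$. The faces are the triangles $T_{12},T_{23},T_{34},T_{41}$ and the outer face $O$. Let $v=1$, $A_v=T_{12}$. Then $T_{12}$ has level 0, the faces $T_{23},T_{41},O$ have level 1, and $T_{34}$ has level 2. The diagonal $13$ has segments $1x$ (between $T_{12}$ and $T_{41}$) of level 0 and $x3$ (between $T_{23}$ and $T_{34}$) of level 1. The vertices in $B_0(1)$ are $1$ and $2$; the crossing $x$ is in $B_0(1)$; all vertices are in $B_1(1)$.

Two local facts are needed.

**(i)** *Consecutive segments of an edge have levels differing by at most 1.* Let the four corners at the crossing lie in faces $A_1,A_2,A_3,A_4$ in cyclic order, the two segments of our edge lying between $A_1,A_2$ and between $A_3,A_4$. The other edge separates $A_2$ from $A_3$ and $A_4$ from $A_1$, so the faces in each of these pairs are adjacent or equal and have levels differing by at most 1. Hence so do the minima over $\{A_1,A_2\}$ and over $\{A_3,A_4\}$.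

**(ii)** *If an edge $h$ crosses $g$ and an $h$-segment at the crossing has level $\le j$, then a $g$-segment at the crossing has level $\le j$.* One of the faces beside the $h$-segment has level $\le j$; its corner at the crossing, on that side of the $h$-segment, is bounded by this $h$-segment and by a $g$-segment.

**Lemma 3.** Suppose $\deg v\ge e/n$ and $B_{2k}(v)$ contains $b<\eta n$ vertices. Then $B_{2k}(v)$ contains at least $k^2/2$ crossings.

*Proof.*

**Step 1: an edge that leaves the ball.** We look for one long edge. Since $\deg v\ge\delta_nn\ge\delta n/2>\eta n>b$, the vertex $v$ has a neighbor $w$ not in $B_{2k}(v)$. Let $\sigma_0,\dots,\sigma_r$ be the segments of $vw$ from $v$ to $w$. Rotating around $v$ from a corner of $A_v$ in the shorter direction, we reach a face beside $\sigma_0$ after at most $\deg(v)/2$ steps, so $\sigma_0$ has level at most $n/2$. Both faces beside $\sigma_r$ are incident with $w$, so $\sigma_r$ has level greater than $2k$.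

**Step 2: many edges that come close to $v$.** These are the edges that $vw$ crosses early. Let $i$ be the first index for which $\sigma_i$ has level at least $k+1$; it exists, and $i\ge1$ because $n/2\le k/4$. By (i), $i\ge k+1-n/2$. Each of the $i$ crossings between $\sigma_{j-1}$ and $\sigma_j$, $1\le j\le i$, is preceded by a segment of level at most $k$. The edges crossed there are distinct, since the drawing is good, and by (ii) each of them has a segment of level at most $k$.

**Step 3: discard edges ending in the ball.** Only edges that pass through are useful. At most $bn$ edges have an endpoint in $B_{2k}(v)$, and $bn\le\eta n^2\le\frac\rho4n^2\le\frac k4$. Also $\frac n2\le\frac k4$. So at least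
$$k+1-\frac k4-\frac k4\ge\frac k2$$
edges $g$ have a segment of level at most $k$ and both endpoints outside $B_{2k}(v)$.

**Step 4: count crossings on these edges.** For such a $g$, both end segments have level greater than $2k$. Start from its segment of level at most $k$ and move along $g$ in either direction. By (i), the level rises by at most 1 per crossing, so until a level at least $2k+1$ is first reached we pass at least $k+1$ crossings, each preceded by a segment of level at most $2k$. Such a crossing is incident with a face of level at most $2k$, so it is in $B_{2k}(v)$. The two directions give at least $2k$ different crossings on $g$. Each crossing lies on exactly two edges, so $B_{2k}(v)$ contains at least $\frac12\cdot\frac k2\cdot2k=\frac{k^2}2$ crossings. $\square$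

**Lemma 4.** There are a face $A$ and a set $S$ of at least $\eta n$ vertices, each having an incident face at distance at most $4k+2$ from $A$.

*Proof.* Suppose not.

**Step 1: many vertices of large degree.** This is to have enough centers for Lemma 3. Let $U=\{v:\deg v\ge e/n\}$. Then $2e\le|U|\,n+n\cdot\frac en$, so $|U|\ge e/n=\delta_nn>0$. For $v\in U$ the ball $B_{2k}(v)$ contains fewer than $\eta n$ vertices, since otherwise $A=A_v$ with the vertices of the ball would satisfy the lemma. So Lemma 3 applies to every $v\in U$.

**Step 2: few disjoint balls.** We pack balls and count crossings. Let $v_1,\dots,v_m\in U$ be a maximal family with $d(A_{v_i},A_{v_j})>4k+2$ for $i\ne j$; $m\ge1$. No crossing is in both $B_{2k}(v_i)$ and $B_{2k}(v_j)$ for $i\neq j$: two faces at a common crossing are at distance at most 2, which would give $d(A_{v_i},A_{v_j})\le2k+2+2k$. By Lemma 3 and (6), $m\frac{k^2}2\le X\le\frac{n^4}8$, and $k\ge\rho n^2$, so $m\le\frac1{4\rho^2}$.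

**Step 3: pigeonhole.** By maximality, every $u\in U$ satisfies $d(A_u,A_{v_i})\le4k+2$ for some $i$. For some $i$ this holds for at least
$$\frac{|U|}m\ge4\rho^2\delta_nn\ge2\rho^2\delta n=\eta n$$
vertices $u$. Then $A=A_{v_i}$ and these vertices satisfy the lemma, a contradiction. $\square$

## 10. Joining two copies: proof of Theorem 3

**Step 1: the new graph.** We add cheap edges between two copies, as planned in Section 8. Let $A,S$ be as in Lemma 4, with $S$ shrunk to $|S|=s=\lceil\eta n\rceil$. Draw two disjoint copies of $G$ in the plane, side by side, each with $A$ as its outer face. Let $S'$ be the copy of $S$ in the second. Add all $s^2$ edges between $S$ and $S'$. The resulting graph $G^+$ is simple, with $2n$ vertices and $2e+s^2$ edges.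

**Step 2: crossings of new edges with old ones.** Here Lemma 4 pays. A new edge $aa'$ can start from $a$ into an incident face at dual distance at most $4k+2$ from $A$, follow a shortest dual path through at most $4k+2$ old edges to the outer face, and then go symmetrically through at most $4k+2$ old edges to $a'$. So there are drawings with at most $s^2(8k+4)$ new–old crossings in total.

**Step 3: crossings among new edges.** We must make sure that any two new edges cross at most once, without paying more in Step 2. Keep the old drawing fixed. Consider all drawings of the new edges in general position (finitely many transversal crossings, no three edges through a point, no passage through old vertices or crossings), self-crossings allowed and counted, with at most $s^2(8k+4)$ new–old crossings in total. By Step 2, after a small perturbation, there are such drawings. Choose one with the fewest crossings among new edges.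

*No new edge crosses itself.* Otherwise, at a self-crossing, cut off the loop between the two passages and smooth. A self-crossing disappears and no crossing of any kind is created, a contradiction.

*No two new edges cross twice.* Suppose new edges $\alpha,\beta$ cross at $x$ and at $y$. Exchange their subarcs between $x$ and $y$: the new $\alpha$ follows the old $\alpha$ up to the first of the points $x,y$, then the subarc of $\beta$ between them (in whichever direction is needed), then the rest of $\alpha$; symmetrically for $\beta$. The endpoints are unchanged, and so is the union of the two curves, so the total number of new–old crossings is the same. At $x$ four branches meet: the outer and inner branch of $\alpha$, and those of $\beta$, where inner means belonging to the subarc between $x$ and $y$. The two branches of $\alpha$ are opposite each other, and so are those of $\beta$. After the exchange the outer branch of $\alpha$ is joined to the inner branch of $\beta$, and the outer branch of $\beta$ to the inner branch of $\alpha$. Both are pairs of neighboring branches, and the pairs are disjoint, so a smoothing near $x$ removes the crossing at $x$; likewise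 at $y$. All other crossings remain as points (some may have become self-crossings, which are counted), and none are created. The number of crossings among new edges drops by 2, a contradiction.

Hence there are at most $\binom{s^2}2\le\frac{s^4}2$ crossings among new edges, and
$$\mathrm{cr}(G^+)\le2X+s^2(8k+4)+\frac{s^4}2 .$$

**Step 4: compare with $c$.** Finally we use Lemma 2 on $G^+$. Let $n\to\infty$ along the subsequence. Then $s/n\to\eta$, $k/n^2\to\rho$, $e/n^2\to\delta$, and $X=F(G)e^3/n^2$ gives $X/n^4\to L\delta^3$. With $y=\frac{\eta^2}{2\delta}$, Lemma 2 yields
$$c\le\liminf F(G^+)\le\lim\frac{4n^2\big(2X+s^2(8k+4)+s^4/2\big)}{(2e+s^2)^3}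
=\frac{4\big(2L\delta^3+8\rho\eta^2+\eta^4/2\big)}{(2\delta+\eta^2)^3}.$$
Take $8L\delta^3$ out of the numerator and $8\delta^3$ out of the denominator:
$$c\le L\,\frac{1+\frac{\eta^2(8\rho+\eta^2/2)}{2L\delta^3}}{\big(1+\frac{\eta^2}{2\delta}\big)^3}
=L\,\frac{1+y\,\frac{8\rho+\eta^2/2}{L\delta^2}}{(1+y)^3}.$$
Here $8\rho=\frac{c\delta^2}2$. Also $\eta^2=\frac{c^4\delta^{10}}{2^{14}}\le c\delta^2$ because $c,\delta<1$, so $\frac{\eta^2}2\le\frac{c\delta^2}2$. Since $L\ge c$,
$$\frac{8\rho+\eta^2/2}{L\delta^2}\le\frac{c\delta^2}{L\delta^2}\le1 .$$
Therefore $c\le L\,\frac{1+y}{(1+y)^3}=\frac L{(1+y)^2}$, that is,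
$$L\ge c(1+y)^2,\qquad y=\frac{\eta^2}{2\delta}=\frac{c^4\delta^9}{2^{15}}>0.\qquad\blacksquare$$

## 11. Both ends together: proof of Theorem 4

The "if" part is PST. For "only if", write $F(n,e)=\kappa(n,e)n^2/e^3$ and suppose $F(n,e(n))\to c$. Then $e(n)\le\binom n2$ for all large $n$, since otherwise $F(n,e(n))=+\infty$ infinitely often.

**Step 1: $e/n\to\infty$.** This excludes the sparse end. If it fails, then $e/n\to C\in[0,\infty)$ along a subsequence. If $C=0$, then $e\le n-1$ for large $n$ in the subsequence, a tree shows $\kappa(n,e)=0$, and $F\to0\ne c$. If $C>0$, then (d), with $x_n=e(n)/n$, gives $F(n,e)=\frac{\kappa(n,e)}n\cdot\frac{n^3}{e^3}\to f(C)$, and $f(C)<c$ by Theorem 1. Both contradict $F\to c$.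

**Step 2: $e/n^2\to0$.** This excludes the dense end. If it fails, then, since $0<e\le\binom n2$, we have $e/n^2\to\delta\in(0,\frac12]$ along a subsequence. By Theorem 3, $\liminf F>c$ along it, a contradiction. $\blacksquare$
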